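\title{Local smooth approximation of $\omega$-trace semi-negative singular Hermitian metrics}

\begin{abstract}
Let $E$ be a holomorphic vector bundle over a complex manifold with a Hermitian metric $\omega$. A singular Hermitian metric $h$ on $E$ is $\omega$-trace semi-negative if $\log|\sigma|^2_h$ is subharmonic for the canonical Laplacian of $\omega$ for every local holomorphic section $\sigma$. We prove that such a metric is locally the almost everywhere limit of a decreasing sequence of smooth metrics whose curvature has negative definite $\omega$-trace. The dual statement holds for semi-positive metrics. This answers a question of Watanabe, with no K\"ahler assumption and no restriction on dimension or rank. The approximants come from one implicit Euler step of the Hermitian--Einstein flow, controlled by a comparison principle for weak subsolutions, followed by a convolution.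
\end{abstract}

\section{Introduction}

\subsection{Trace curvature and singular metrics}

Let $X$ be a complex manifold of dimension $n$, let $\omega$ be a Hermitian metric on $X$, not necessarily K\"ahler, and let $E\to X$ be a holomorphic vector bundle of rank $r$. The \emph{canonical Laplacian} of $\omega$ acts on smooth functions by
\[
\Delta^C_\omega u=\operatorname{tr}_\omega(i\partial\bar\partial u)=\frac{n\,i\partial\bar\partial u\wedge\omega^{n-1}}{\omega^n}.
\]
A locally integrable function $\varphi$ on an open subset $U$ of a chart satisfies $\Delta^C_\omega\varphi\ge0$ \emph{weakly} if $\int_U\varphi\,(\Delta^C_\omega)^\dagger\psi\,dV\ge0$ for all test functions $\psi\ge0$, where $(\Delta^C_\omega)^\dagger$ is the formal adjoint with respect to the volume form $dV$. An upper semicontinuous function $\varphi\colon U\to[-\infty,\infty)$ is \emph{$\omega$-subharmonic} if on each connected component of $U$ either $\varphi\equiv-\infty$, or $\varphi$ is locally integrable and $\Delta^C_\omega\varphi\ge0$ weakly.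

A smooth Hermitian metric $h$ on $E$, with Chern curvature $\Theta_h$, is \emph{$\omega$-trace semi-positive} (\emph{semi-negative}) if the $h$-self-adjoint endomorphism $\operatorname{tr}_\omega i\Theta_h$ of $E$ is positive (negative) semi-definite. The curvature of the dual metric $h^*$ on $E^*$ is minus the transpose of $\Theta_h$, so duality exchanges the two signs, also in the definite case. Semi-negativity can be read off from holomorphic sections without differentiating $h$: it holds exactly when $\Delta^C_\omega\log|\sigma|^2_h\ge0$ for all local holomorphic sections $\sigma$ without zeros (Lemma~\ref{lem:test}). This characterization makes sense for metrics that are only measurable.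

\begin{definition}\label{def:singular}
A \emph{singular Hermitian metric} $h$ on $E$ is a measurable family of semi-positive Hermitian forms on the fibers, with values in $[0,+\infty]$, such that $0<\det h<+\infty$ almost everywhere; as usual this means that $h$ is finite and positive definite almost everywhere, and there the dual metric $h^*$ on $E^*$ is defined.
\begin{enumerate}
\item[(a)] $h$ is \emph{$\omega$-trace semi-negative} if $\log|\sigma|^2_h$ is $\omega$-subharmonic on $U$ for every open $U\subset X$ and every $\sigma\in H^0(U,E)$.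
\item[(b)] $h$ is \emph{a.e.\ semi-negative} if, for all such $U$ and $\sigma$, the function $\log|\sigma|^2_h$ agrees almost everywhere with an $\omega$-subharmonic function on $U$. Here $h$ need only be defined almost everywhere.
\item[(c)] $h$ is \emph{$\omega$-trace semi-positive} if $h^*$ is a.e.\ semi-negative on $E^*$.
\item[(d)] $h$ is \emph{$\omega$-trace semi-negative with approximation} if every point has a neighborhood $U$ carrying smooth $\omega$-trace semi-negative metrics $h_\nu$ on $E|_U$ that decrease to $h$ almost everywhere. It is \emph{$\omega$-trace semi-positive with approximation} if $h^*$ is $\omega$-trace semi-negative with approximation.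
\end{enumerate}
\end{definition}

Thus (b) covers both the metrics of (a) and the duals of the metrics of (c).

\subsection{The problem}

There are two natural ways to extend trace semi-negativity to singular metrics: by testing with sections, as in (a) and (b), or by taking decreasing limits of smooth semi-negative metrics, as in (d). A decreasing limit passes the test with sections (Theorem~\ref{thm:B} below). The converse is what one needs in order to carry a curvature computation from smooth metrics over to singular ones.

The problem starts from the following known result, which we do not use. Let $h$ be $\omega$-trace semi-negative and let $U$ be an open subset of a chart on which $E$ has a holomorphic frame $e_1,\dots,e_r$. Then there are smooth Hermitian metrics $h_\nu$ on $U$ such that, on every compact subset of $U$, the $h_\nu$ decrease to $h$ almost everywhere and $\Delta^C_\omega|\sigma|^2_{h_\nu}\ge0$ for every \emph{constant} section $\sigma=\sum c_\lambda e_\lambda$, $c_\lambda\in\mathbb C$. Constant sections do not detect the sign of the curvature (Example~\ref{ex:constant}),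 while the same inequality for all holomorphic $\sigma$ is equivalent to trace semi-negativity of $h_\nu$ (Lemma~\ref{lem:test}). Watanabe \cite{Watanabe} asked whether ``constant'' can be replaced by ``holomorphic''.

\medskip
\noindent\textbf{Problem.} \emph{Is every $\omega$-trace semi-negative singular Hermitian metric $\omega$-trace semi-negative with approximation? Dually, is every $\omega$-trace semi-positive singular Hermitian metric $\omega$-trace semi-positive with approximation?}

\subsection{Results}

\begin{theorem}\label{thm:A}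
Let $h$ be an a.e.\ semi-negative metric on $E$, let $U$ be an open subset of a chart on which $E$ is trivial, and let $U'\Subset U$. Then there are smooth Hermitian metrics $h_\nu$ on a fixed neighborhood of $\overline{U'}$ such that $\operatorname{tr}_\omega i\Theta_{h_\nu}<0$ and $h_{\nu+1}<h_\nu$ everywhere, and $h_\nu\to h$ almost everywhere.
\end{theorem}

\begin{corollary}\label{cor:answer}
Every $\omega$-trace semi-negative singular Hermitian metric is $\omega$-trace semi-negative with approximation, and every $\omega$-trace semi-positive singular Hermitian metric is $\omega$-trace semi-positive with approximation.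
\end{corollary}

\begin{proof}
If $h$ is semi-negative, apply Theorem~\ref{thm:A} to $h$. If $h$ is semi-positive, apply it to $(E^*,h^*)$. The smooth metrics $k_\nu$ on $E^*$ so obtained decrease to $h^*$ almost everywhere, and $h_\nu=k_\nu^*$ are smooth metrics on $E$ with $\operatorname{tr}_\omega i\Theta_{h_\nu}>0$ and $h_\nu^*=k_\nu$.
\end{proof}

The second theorem is not needed for the problem. It gives the converse, a canonical pointwise representative, and a version with a prescribed upper bound for the curvature. We write $\operatorname*{ess\,lim\,sup}_{y\to x}w(y)=\lim_{s\to0}\operatorname*{ess\,sup}_{B_s(x)}w$.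

\begin{theorem}\label{thm:B}
Let $h$ be a measurable metric on $E$ with $0<\det h<\infty$ almost everywhere.
\begin{enumerate}
\item[(1)] Suppose that near each point there are smooth $\omega$-trace semi-negative metrics $h_\nu$ decreasing to $h$ almost everywhere. Then there is a metric $\tilde h$ on $X$, defined at every point and equal to $h$ almost everywhere, which is $\omega$-trace semi-negative and satisfies
\begin{equation}\label{eq:canonical}
|\sigma|^2_{\tilde h}(x)=\operatorname*{ess\,lim\,sup}_{y\to x}|\sigma|^2_h(y)
\end{equation}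
for all local holomorphic sections $\sigma$. Locally $\tilde h=\lim h_\nu$ everywhere.
\item[(2)] $h$ is a.e.\ semi-negative if and only if it is $\omega$-trace semi-negative with approximation. For an a.e.\ semi-negative $h$, one modification on a null set makes $\log|\sigma|^2_h$ $\omega$-subharmonic for all sections $\sigma$ simultaneously.
\item[(3)] Let $\rho\in C^\infty(X,\mathbb R)$. Suppose that for every holomorphic section $\sigma\not\equiv0$ on a connected open set, $\log|\sigma|^2_h$ agrees almost everywhere with an upper semicontinuous $L^1_{\mathrm{loc}}$ function $\varphi$ with $\Delta^C_\omega\varphi\ge\rho$ weakly. Then locally there are smooth metrics $h_\nu$ decreasing to $h$ almost everywhere with $\operatorname{tr}_\omega i\Theta_{h_\nu}<-\rho\,\mathrm{Id}$.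
\end{enumerate}
\end{theorem}

Section~\ref{sec:frame} expresses the curvature condition in a frame. Section~\ref{sec:models} shows why convolution settles the flat case only, and introduces its substitute, a resolvent equation, on line bundles. Sections~\ref{sec:weak} and~\ref{sec:comparison} prove the comparison principle, Section~\ref{sec:dirichlet} solves the resolvent equation, and Sections~\ref{sec:proofA} and~\ref{sec:proofB} prove the two theorems.

\section{The curvature operator in a frame}\label{sec:frame}

We work in a chart, identified with an open subset of $\mathbb C^n=\mathbb R^N$, $N=2n$, with complex coordinates $z^j$, real coordinates $x_k$ and Lebesgue measure $dx$. Put $\partial_j=\partial/\partial z^j$, $\partial_{\bar k}=\partial/\partial\bar z^k$, and sum over repeated indices. If $\omega=i\,g_{j\bar k}\,dz^j\wedge d\bar z^k$ and $g^{j\bar k}g_{l\bar k}=\delta_{jl}$, then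
\[
L:=\Delta^C_\omega=g^{j\bar k}\partial_j\partial_{\bar k}=a^{kl}\partial_{x_k}\partial_{x_l},
\]
where $(a^{kl})$ is a smooth, real, symmetric, positive definite matrix. So $L$ is elliptic and has no lower order terms, whether or not $\omega$ is K\"ahler. At a given point a complex linear change of coordinates makes $g^{j\bar k}=\delta_{jk}$; the sign of any contraction with $g^{j\bar k}$ below is read off in such coordinates.

Let $L^*\psi=\partial_{x_k}\partial_{x_l}(a^{kl}\psi)$ be the adjoint of $L$ for $dx$. For $u,f\in L^1_{\mathrm{loc}}$ we say that $Lu\ge f$ \emph{weakly} if $\int u\,L^*\psi\,dx\ge\int f\psi\,dx$ for all test functions $\psi\ge0$. If $dV=J\,dx$, then $(\Delta^C_\omega)^\dagger\psi=J^{-1}L^*(J\psi)$, and $\psi\mapsto J\psi$ permutes the nonnegative test functions, so this notion agrees with the one defined through $dV$. It is local, by a partition of unity, and for $u\in W^{2,p}_{\mathrm{loc}}$ it means $Lu\ge f$ almost everywhere.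

In a holomorphic frame a metric is a positive definite Hermitian matrix function $H$, and we write $H(v)=v^*Hv$ for $v\in\mathbb C^r$. The symbol $|\cdot|$ denotes the Euclidean norm of vectors and the Hilbert--Schmidt norm of matrices; if $A$ is Hermitian and $|A|\le t$, then $-tI\le A\le tI$. Put $\theta_j=H^{-1}\partial_jH$ and
\[
Q(H)=g^{j\bar k}\,\partial_{\bar k}H\,H^{-1}\partial_jH,\qquad P(H)=LH-Q(H)=H\,g^{j\bar k}\partial_{\bar k}\theta_j .
\]
Since $(\partial_kH)^*=\partial_{\bar k}H$, the matrix $Q(H)$ is Hermitian and $Q(H)\ge0$. The Chern curvature is $\Theta_H=\bar\partial(H^{-1}\partial H)=-\partial_{\bar k}\theta_j\,dz^j\wedge d\bar z^k$, so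
\[
H\operatorname{tr}_\omega i\Theta_H=-P(H).
\]
Hence $H$ is trace semi-negative if and only if $P(H)\ge0$, and $\operatorname{tr}_\omega i\Theta_H<0$ if and only if $P(H)>0$. Multiplying $H$ by $e^f$, $f$ real, adds $\partial_jf\cdot I$ to $\theta_j$, which gives
\begin{equation}\label{eq:conformal}
P(e^fH)=e^f\bigl(P(H)+(Lf)H\bigr).
\end{equation}

Let $\sigma$ be a holomorphic section, viewed as a $\mathbb C^r$-valued function, and put $D_j\sigma=\partial_j\sigma+\theta_j\sigma$. Since $\partial_j\sigma^*=0$, we have $\partial_jH(\sigma)=\sigma^*HD_j\sigma$. Apply $\partial_{\bar k}$ and use $\partial_{\bar k}\sigma^*=(\partial_k\sigma)^*$, $\partial_{\bar k}H=\theta_k^*H$ and $\partial_{\bar k}D_j\sigma=(\partial_{\bar k}\theta_j)\sigma$: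
\begin{equation}\label{eq:bochner}
L\,H(\sigma)=\sigma^*P(H)\sigma+g^{j\bar k}(D_k\sigma)^*HD_j\sigma .
\end{equation}
For $u=H(\sigma)>0$ we have $L\log u=u^{-1}Lu-u^{-2}g^{j\bar k}\partial_ju\,\partial_{\bar k}u$, and the Cauchy--Schwarz inequality $|\sigma^*HD_j\sigma|^2\le H(\sigma)H(D_j\sigma)$ shows that the subtracted term lies between $0$ and $u^{-1}g^{j\bar k}(D_k\sigma)^*HD_j\sigma$. Therefore, where $\sigma\ne0$,
\begin{equation}\label{eq:log}
\frac{\sigma^*P(H)\sigma}{H(\sigma)}\le L\log H(\sigma)\le\frac{\sigma^*P(H)\sigma}{H(\sigma)}+\frac{g^{j\bar k}(D_k\sigma)^*HD_j\sigma}{H(\sigma)} .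
\end{equation}
If $H$ is positive definite and lies in $W^{2,p}_{\mathrm{loc}}$ with $p>N$, then $H$ is $C^1$, products and smooth functions of its entries are again in $W^{2,p}_{\mathrm{loc}}$, and \eqref{eq:conformal}--\eqref{eq:log} hold almost everywhere.

The gradient terms in \eqref{eq:bochner} and \eqref{eq:log} can be killed at one point. For $H\in C^1$, a point $x_0$ and a vector $v_0\ne0$, the \emph{section adapted to $H$ at $(x_0,v_0)$} is the affine holomorphic section
\begin{equation}\label{eq:adapted}
\sigma(z)=v_0-\sum_j\bigl(z^j-z^j(x_0)\bigr)\theta_j(x_0)v_0,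
\end{equation}
which satisfies $\sigma(x_0)=v_0$ and $D_j\sigma(x_0)=0$ for all $j$.

\begin{lemma}\label{lem:test}
For a smooth metric $H$ the following are equivalent: \emph{(a)} $P(H)\ge0$; \emph{(b)} $L\,H(\sigma)\ge0$ for all local holomorphic $\sigma$; \emph{(c)} $L\log H(\sigma)\ge0$ for all local holomorphic $\sigma$ without zeros. In \emph{(b)} and \emph{(c)} it suffices to test affine sections.
\end{lemma}

\begin{proof}
By \eqref{eq:bochner} and \eqref{eq:log}, (a) implies (b) and (c). For the adapted section at $(x_0,v_0)$ the same formulas give $L\,H(\sigma)(x_0)=v_0^*P(H)(x_0)v_0=H(x_0)(v_0)\cdot L\log H(\sigma)(x_0)$, so each of (b) and (c) implies (a).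
\end{proof}

For a smooth metric, Definition~\ref{def:singular}(a) therefore implies $P(H)\ge0$; the converse, which includes sections with zeros, is Theorem~\ref{thm:B}(1) for the constant sequence $h_\nu=h$.

\begin{example}\label{ex:constant}
Testing with constant sections gives only $LH\ge0$, which is weaker than $LH\ge Q(H)$. On the unit disk with $L=\partial_z\partial_{\bar z}$ and $r=1$, the metric $H=2+\operatorname{Re}z$ has $LH=0$ and $P(H)=-1/(4H)<0$.
\end{example}

\section{Convolution and the resolvent in the simplest cases}\label{sec:models}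

Throughout, $\chi\ge0$ is a smooth radial function supported in the unit ball with $\int\chi\,dx=1$, $\chi_\eta(x)=\eta^{-N}\chi(x/\eta)$, and $u^\eta=u*\chi_\eta$. Nothing in this section is used in the proofs.

\subsection{Flat metrics}

By Lemma~\ref{lem:test}(b) the trace semi-negative metrics form a convex cone, cut out by the linear inequalities $L\,H(\sigma)\ge0$. Averages of semi-negative metrics are therefore semi-negative, and convolution is an average of translates.

\begin{example}\label{ex:flat}
Let $g_{j\bar k}=\delta_{jk}$, so $L=L^*=\frac14\Delta$, and let $h$ be a.e.\ semi-negative. Then $h$ is locally bounded, and $h(\sigma)=\exp\log h(\sigma)$ is weakly subharmonic for each affine $\sigma$ (Lemma~\ref{lem:convex} with $\beta=\exp$). With $\sigma_y=\sigma(\cdot+y)$ and $\psi_y=\psi(\cdot+y)$,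
\[
\int h^\eta(\sigma)\,L\psi\,dx=\int\chi_\eta(y)\Bigl(\int h(\sigma_y)\,L\psi_y\,dx\Bigr)dy\ge0\qquad(\psi\ge0),
\]
so the smooth metric $h^\eta$ is trace semi-negative by Lemma~\ref{lem:test}. For a constant vector $v$, the spherical means of the smooth subharmonic function $h(v)*\chi_t$ increase with the radius, so $h(v)*\chi_t*\chi_\eta$ increases with $\eta$; letting $t\to0$ shows that $h^\eta$ decreases as $\eta\downarrow0$. The limit is $h$ at Lebesgue points.
\end{example}

This also settles $n=1$, where $L=(4g_{1\bar1})^{-1}\Delta$ and all the conditions are independent of $\omega$. One would guess from this that the answer is yes. For $n\ge2$ and variable $\omega$, however, a translate of $h$ is semi-negative for the translate of $\omega$, not for $\omega$. The defect is the commutator $L(h^\eta)-(Lh)*\chi_\eta$. By \eqref{eq:conformal}, a factor $e^{t|z|^2}$ creates a small positive margin in $P$, which absorbs an error that is \emph{uniformly} small. Lemma~\ref{lem:friedrichs} shows that the commutator is uniformly small for $C^1$ functions, but in general it is small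 only in $L^1$ (Remark~\ref{rem:sharp}). So we need a first regularization, adapted to $\omega$, that preserves the sign of $P$ exactly and produces a $C^1$ metric.

\subsection{Line bundles}

For $r=1$ write $h=e^\varphi$. If $\sigma$ has no zeros, $\log|\sigma|^2$ is pluriharmonic, so the condition on $h$ is the linear inequality $L\varphi\ge0$. To see the mechanism, take $\varphi$ smooth on the closure of a smooth bounded domain $\Omega$, with $|\varphi|\le b$, and let $u_\varepsilon$ solve the resolvent equation
\begin{equation}\label{eq:linres}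
Lu_\varepsilon=\tfrac1\varepsilon(u_\varepsilon-\varphi)\ \text{ in }\Omega,\qquad u_\varepsilon=b\ \text{ on }\partial\Omega .
\end{equation}
A function $w$ with $Lw\ge w/\varepsilon$ has no positive interior maximum, because $Lw\le0$ at a maximum. Four properties follow.
\begin{itemize}
\item \emph{Sign.} For $w=\varphi-u_\varepsilon$ we have $Lw\ge w/\varepsilon$ and $w\le0$ on $\partial\Omega$. So $u_\varepsilon\ge\varphi$, and the equation itself gives $Lu_\varepsilon\ge0$, hence also $u_\varepsilon\le b$.
\item \emph{Monotonicity.} If $\varepsilon'\le\varepsilon$, then $Lu_\varepsilon\le(u_\varepsilon-\varphi)/\varepsilon'$ by the sign, so $w=u_{\varepsilon'}-u_\varepsilon$ satisfies $Lw\ge w/\varepsilon'$ and vanishes on $\partial\Omega$. Hence $u_{\varepsilon'}\le u_\varepsilon$.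
\item \emph{Convergence.} $\int(u_\varepsilon-\varphi)\psi\,dx=\varepsilon\int u_\varepsilon L^*\psi\,dx\to0$ for test functions $\psi\ge0$.
\item \emph{Regularity.} $|Lu_\varepsilon|\le2b/\varepsilon$, which bounds $u_\varepsilon$ in $W^{2,p}\subset C^1$ in terms of $b$ and $\varepsilon$, with no reference to derivatives of $\varphi$.
\end{itemize}

\begin{example}
On $\mathbb C$ with $L=\Delta$ let $\varphi=|x_1|$, which is subharmonic and not $C^1$. The function $u_\varepsilon=|x_1|+\sqrt\varepsilon\,e^{-|x_1|/\sqrt\varepsilon}$ has one-sided derivatives $0$ at $x_1=0$, so it is $C^1$, and $\Delta u_\varepsilon=\varepsilon^{-1/2}e^{-|x_1|/\sqrt\varepsilon}=(u_\varepsilon-\varphi)/\varepsilon\ge0$. It lies above $\varphi$ and decreases to $\varphi$ as $\varepsilon\downarrow0$.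
\end{example}

\subsection{Higher rank}

For $r\ge2$ there is no scalar weight $\varphi$, and the equation must be written for the matrix. We want $P(H)\ge0$ to follow from $H\ge k$, where $k$ is the datum, so we take
\begin{equation}\label{eq:resolvent}
P(H)=\tfrac1\varepsilon(H-k),\qquad\text{that is,}\qquad -H\operatorname{tr}_\omega i\Theta_H=\tfrac1\varepsilon(H-k).
\end{equation}
This is the implicit Euler step of length $\varepsilon$, started at $k$, of the Hermitian--Einstein flow $\partial_tH=P(H)$. For $r=1$, $H=e^u$, $k=e^\varphi$, it reads $Lu=\varepsilon^{-1}(1-e^{\varphi-u})$; as in \eqref{eq:linres}, the right side increases with $u-\varphi$ and has its sign. Three things must be supplied: a maximum principle for functions that are only weak subsolutions, since $k$ has no derivatives; a comparison principle for matrices; and a solution of \eqref{eq:resolvent}, a system whose nonlinearity $Q(H)$ is quadratic in the gradient and contains $H^{-1}$. To control $H^{-1}$ we use the datum $k=h+\delta I$ in place of $h$.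

\section{Weak subsolutions of $L$}\label{sec:weak}

A weak subsolution is handled by mollifying it, computing classically, and controlling the commutator of $L$ with the convolution. This requires one derivative in $L^1$, which ellipticity provides.

\begin{lemma}\label{lem:friedrichs}
\emph{(a)} If $u\in L^1_{\mathrm{loc}}$, $f\in L^\infty_{\mathrm{loc}}$ and $Lu\ge f$ weakly, then $u\in W^{1,1}_{\mathrm{loc}}$.

\emph{(b)} Let $R_\eta=L(u^\eta)-(Lu)*\chi_\eta$, where $Lu$ is taken in the sense of distributions. If $u\in W^{1,1}_{\mathrm{loc}}$, then $R_\eta\to0$ in $L^1_{\mathrm{loc}}$. If $u\in C^1$, then $R_\eta\to0$ locally uniformly.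
\end{lemma}

\begin{proof}
(a) The distribution $Lu-f$ is nonnegative, hence a Radon measure, so $Lu$ is a locally finite signed measure. The elliptic operator $L$ has a parametrix: a properly supported pseudodifferential operator $T$ of order $-2$ with $TL=I+S$, where $S$ maps distributions to smooth functions \cite[\S18.1]{Hormander}. Thus $\partial_{x_l}u=\partial_{x_l}T(Lu)-\partial_{x_l}Su$. The operator $\partial_{x_l}T$ has order $-1$. Cut its symbol into pieces supported where $|\xi|\sim2^j$; integration by parts in $\xi$ bounds the kernel of the $j$th piece locally by $C2^{j(N-1)}(1+2^j|x-y|)^{-N-1}$. Since $N\ge2$, these bounds add up to $C|x-y|^{1-N}$, which is locally integrable in $x$, uniformly in $y$. By proper support and Fubini's theorem, $\partial_{x_l}T$ maps locally finite measures into $L^1_{\mathrm{loc}}$.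

(b) Both terms of $R_\eta(x)$ are pairings with $\partial_{x_k}\partial_{x_l}u$, and one integration by parts gives
\[
R_\eta(x)=\int K^l_\eta(x,y)\,\partial_{y_l}u(y)\,dy,\qquad K^l_\eta(x,y)=-\partial_{y_k}\Bigl[\bigl(a^{kl}(x)-a^{kl}(y)\bigr)\chi_\eta(x-y)\Bigr].
\]
For $x$ in a compact set, $|K^l_\eta|\le C\eta^{-N}$: when the derivative falls on $\chi_\eta$, the loss $\eta^{-1}$ is compensated by $|a^{kl}(x)-a^{kl}(y)|\le C\eta$. Moreover $K^l_\eta$ vanishes for $|x-y|>\eta$, and $\int K^l_\eta(x,y)\,dy=0$ because it is a divergence in $y$. Hence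
\[
|R_\eta(x)|\le C\eta^{-N}\int_{|y|\le\eta}|\nabla u(x-y)-\nabla u(x)|\,dy .
\]
The right side tends to $0$ in $L^1_{\mathrm{loc}}$ by continuity of translations in $L^1$, and locally uniformly if $\nabla u$ is continuous.
\end{proof}

\begin{remark}\label{rem:sharp}
Lipschitz continuity does not suffice for uniform convergence. Let $L=a(x_1)\Delta$ on $\mathbb C$, $u=|x_1|$, and $\bar\chi(t)=\int\chi(t,x_2)\,dx_2$. Then $R_\eta=2\bigl(a(x_1)-a(0)\bigr)\eta^{-1}\bar\chi(x_1/\eta)$, which at $x_1=\eta t$ tends to $2a'(0)\,t\,\bar\chi(t)$.
\end{remark}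

\begin{lemma}\label{lem:convex}
Let $u_1,\dots,u_q\in L^1_{\mathrm{loc}}$ be locally essentially bounded above, with $Lu_i\ge f_i$ weakly and $f_i\in L^\infty_{\mathrm{loc}}$. Let $\beta\in C^\infty(\mathbb R^q)$ be convex, nondecreasing in each variable, and Lipschitz on $(-\infty,c]^q$ for each $c$. Then, with $u=(u_1,\dots,u_q)$ and $\beta_i=\partial\beta/\partial t_i$, we have $\beta(u)\in L^1_{\mathrm{loc}}$ and $L\beta(u)\ge\sum_i\beta_i(u)f_i$ weakly.
\end{lemma}

\begin{proof}
For the smooth map $u^\eta$,
\[
L\beta(u^\eta)=\sum_{i,i'}\beta_{ii'}(u^\eta)\,a^{kl}\partial_{x_k}u_i^\eta\,\partial_{x_l}u_{i'}^\eta+\sum_i\beta_i(u^\eta)\,Lu_i^\eta .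
\]
The first sum is the trace of a product of two positive semi-definite matrices, so it is nonnegative. In the second, $\beta_i\ge0$ and $Lu_i^\eta=(Lu_i)*\chi_\eta+R_{i,\eta}\ge f_i^\eta+R_{i,\eta}$. So for a test function $\psi\ge0$,
\[
\int\beta(u^\eta)L^*\psi\,dx\ge\sum_i\int\beta_i(u^\eta)\bigl(f_i^\eta+R_{i,\eta}\bigr)\psi\,dx .
\]
On the support of $\psi$ all $u_i$ and $u_i^\eta$ are bounded above by one constant $c$ for small $\eta$. The Lipschitz property then shows that $\beta(u)$ is integrable, that $\beta(u^\eta)\to\beta(u)$ in $L^1$, and that $\beta_i(u^\eta)$ is uniformly bounded there. By Lemma~\ref{lem:friedrichs}, $R_{i,\eta}\to0$ in $L^1$. Along a sequence $\eta\to0$ we have $u^\eta\to u$ and $f_i^\eta\to f_i$ almost everywhere, with $f_i^\eta$ uniformly bounded, and dominated convergence gives the claim.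
\end{proof}

The next lemma replaces the statement ``$Lw\le0$ at a maximum''. A weak subsolution has no second derivatives at the maximum. Instead we bend its graph down, cut off the top with a convex function, and show that the resulting nonnegative subsolution with small support must vanish.

\begin{lemma}\label{lem:max}
Let $w$ be integrable near $x_0$ and satisfy $Lw\ge f$ weakly with $f\in L^\infty$. Let $\mu\in\mathbb R$ and $c,\tau>0$. The following three conditions cannot all hold near $x_0$:
\[
w\le\mu\ \text{a.e.},\qquad \operatorname*{ess\,lim\,sup}_{x\to x_0}w=\mu,\qquad f\ge c\ \text{a.e.\ on }\{w>\mu-\tau\}.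
\]
\end{lemma}

\begin{proof}
Suppose they hold, and take $x_0=0$. Choose $\kappa>0$ with $\kappa L|x|^2\le c$ near $0$. Let $s>0$ be small, to be fixed below, and put $w'=w-\kappa|x|^2$ on $B_s$ and $\tau'=\min(\tau,\kappa s^2/2)$. Let $\beta_0(t)=\int_0^te^{-1/t'}dt'$ for $t>0$ and $\beta_0(t)=0$ for $t\le0$, and $\beta(t)=\beta_0(t-\mu+\tau')$. This $\beta$ is smooth, convex, nondecreasing and Lipschitz; it vanishes on $(-\infty,\mu-\tau']$ and is positive on $(\mu-\tau',\infty)$.

Let $u=\beta(w')\ge0$. Where $\beta'(w')\ne0$ we have $w\ge w'>\mu-\tau$, hence $f\ge c\ge\kappa L|x|^2$. Lemma~\ref{lem:convex} gives $Lu\ge\beta'(w')\,(f-\kappa L|x|^2)\ge0$ weakly on $B_s$. For $|x|\ge s/\sqrt2$ we have $w'\le\mu-\kappa s^2/2\le\mu-\tau'$, so $u=0$ almost everywhere there. And $u$ is positive on a set of positive measure, because $\operatorname*{ess\,lim\,sup}_{x\to0}w'=\mu$.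

Let $\psi=1-|x|^2/(2s^2)$, so $\frac12\le\psi\le1$, $|\nabla\psi|\le s^{-1}$ and $\partial_{x_k}\partial_{x_l}\psi=-s^{-2}\delta_{kl}$ on $B_s$. Then
\[
L^*\psi=a^{kl}\partial_{x_k}\partial_{x_l}\psi+2(\partial_{x_k}a^{kl})\partial_{x_l}\psi+(\partial_{x_k}\partial_{x_l}a^{kl})\psi\le-\operatorname{tr}(a)\,s^{-2}+Cs^{-1}+C,
\]
with $C$ independent of $s$, and we fix $s$ so small that $L^*\psi<0$ on $B_s$. Test $Lu\ge0$ against $\zeta\psi$, where $\zeta\in C_c^\infty(B_s)$ takes values in $[0,1]$ and equals $1$ near $\overline{B_{s/\sqrt2}}$. Since $u$ vanishes outside $B_{s/\sqrt2}$, this gives $\int_{B_s}u\,L^*\psi\,dx\ge0$, which forces $u=0$ almost everywhere, a contradiction.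
\end{proof}

The lower order terms of $L^*$ are the only place where the variation of $\omega$ enters this argument. They lose against the leading term on small balls, so no closedness condition on $\omega$ is needed.

\section{A comparison principle for matrices}\label{sec:comparison}

From now on $\Omega$ is a bounded open set whose closure lies in the chart, with smooth boundary in the sense that near each boundary point $\Omega$ is diffeomorphic to a half space; then $\Omega$ has finitely many components, with disjoint closures. Fix $p>N$.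

For the singular datum $k$ the expression $P(k)$ has no meaning, so the inequality $P(H_1)\ge(H_1-G_1)/\varepsilon$ must be put in a weak form. The left half of \eqref{eq:log} suggests how.

\begin{definition}\label{def:sub}
Let $\varepsilon>0$. Let $H_1$ be a bounded measurable Hermitian matrix function on $\Omega$, positive definite almost everywhere, and let $G_1$ be measurable with $0\le G_1\le CH_1$ for some constant $C$. We call $H_1$ an \emph{$(\varepsilon,G_1)$-subsolution} if for every holomorphic $\sigma$ without zeros on an open subset of $\Omega$ we have $\log H_1(\sigma)\in L^1_{\mathrm{loc}}$ and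
\[
L\log H_1(\sigma)\ge\frac1\varepsilon\Bigl(1-\frac{G_1(\sigma)}{H_1(\sigma)}\Bigr)\quad\text{weakly.}
\]
\end{definition}

Two kinds of subsolutions occur.
\begin{enumerate}
\item[(S1)] $H_1\in W^{2,p}_{\mathrm{loc}}(\Omega)\cap C(\overline\Omega)$ is positive definite on $\overline\Omega$, $G_1\ge0$ is bounded, and $P(H_1)\ge(H_1-G_1)/\varepsilon$ almost everywhere. The inequality follows from \eqref{eq:log}.
\item[(S2)] $H_1=G_1=k$, where $\log k(\sigma)\in L^1_{\mathrm{loc}}$ and $L\log k(\sigma)\ge0$ weakly for all such $\sigma$. Here $\varepsilon$ is arbitrary.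
\end{enumerate}

\begin{proposition}[Comparison]\label{prop:comparison}
Let $H_1$ be an $(\varepsilon,G_1)$-subsolution. Let $H_2\in W^{2,p}_{\mathrm{loc}}(\Omega)\cap C(\overline\Omega)$ be positive definite on $\overline\Omega$ with $P(H_2)\le(H_2-G_2)/\varepsilon$ almost everywhere, where $G_2$ is bounded and measurable, $G_2\ge\delta I$ for some $\delta>0$, and $G_1\le G_2$ almost everywhere. Put $\lambda(x)=\max_{|v|=1}H_1(x)(v)/H_2(x)(v)$, and assume
\begin{equation}\label{eq:bdry}
\lim_{t\to0}\ \operatorname*{ess\,sup}_{\operatorname{dist}(x,\partial\Omega)<t}\lambda(x)\le1 .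
\end{equation}
Then $H_1\le H_2$ almost everywhere in $\Omega$.
\end{proposition}

Condition \eqref{eq:bdry} holds if $H_1\le bI$ almost everywhere and $H_2=bI$ on $\partial\Omega$, since then $H_2\ge(b-o(1))I$ near $\partial\Omega$. It also holds if $H_1$ is continuous on $\overline\Omega$ and $H_1\le H_2$ on $\partial\Omega$, since then $\lambda$ is continuous on $\overline\Omega$.

The function $\lambda$ satisfies no convenient differential inequality. The idea is to locate a point $x_0$ and a direction $v_0$ where the ratio is essentially maximal, and to follow the ratio along a single holomorphic section through $v_0$. For $H_1$ any section will do. For $H_2$ we need the upper bound in \eqref{eq:log}, whose error term has the wrong sign; it vanishes at $x_0$ for the section adapted to $H_2$. This is why only $H_2$ has to be $C^1$.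

\begin{proof}
Put $\lambda_v(x)=H_1(x)(v)/H_2(x)(v)$. Since $H_1$ is bounded and $H_2$ lies between two positive multiples of $I$ on $\overline\Omega$, the functions $\lambda_v$ are uniformly bounded, and $|\lambda_v-\lambda_{v'}|\le C_0|v-v'|$ for unit vectors $v,v'$. So $\lambda$ is a supremum over a countable set of $v$, hence measurable. Let $\Lambda=\operatorname*{ess\,sup}_\Omega\lambda$ and suppose $\Lambda>1$.

\emph{The point and the direction.} For each $i\ge1$ cover $\overline\Omega$ by finitely many balls $B_{1/i}(y)$ with $y\in\overline\Omega$, and choose a finite set of unit vectors $v$ within $1/i$ of every unit vector. The set $\{\lambda>\Lambda-1/i\}$ has positive measure and is contained in the finite union of the sets $B_{1/i}(y)\cap\{\lambda_v>\Lambda-(1+C_0)/i\}$. One of these, say with $y=x_i$ and $v=v_i$, has positive measure. Pass to a subsequence with $x_i\to x_0\in\overline\Omega$ and $v_i\to v_0$. Given $s,t>0$, for large $i$ we have $B_{1/i}(x_i)\subset B_s(x_0)$ and $\lambda_{v_0}\ge\lambda_{v_i}-C_0|v_i-v_0|>\Lambda-t$ on a subset of positive measure.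 Hence $\operatorname*{ess\,lim\,sup}_{x\to x_0}\lambda_{v_0}=\Lambda>1$, and $x_0\in\Omega$ by \eqref{eq:bdry}.

\emph{The scalar inequality.} Let $\sigma$ be the section \eqref{eq:adapted} adapted to $H_2$ at $(x_0,v_0)$; it has no zeros near $x_0$. Put $w=\log H_1(\sigma)-\log H_2(\sigma)$ and $\mu=\log\Lambda$. Then $w\le\mu$ almost everywhere. Since $e^{w(x)}=\lambda_{\sigma(x)/|\sigma(x)|}(x)$ differs from $\lambda_{v_0}(x)$ by at most $C_0\bigl|\sigma(x)/|\sigma(x)|-v_0\bigr|\to0$, we get $\operatorname*{ess\,lim\,sup}_{x\to x_0}w=\mu$. Subtracting the upper bound in \eqref{eq:log} for $H_2$ from the subsolution inequality for $H_1$, we find $Lw\ge f$ weakly, where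
\[
f=\frac1\varepsilon\Bigl(\frac{G_2(\sigma)}{H_2(\sigma)}-\frac{G_1(\sigma)}{H_1(\sigma)}\Bigr)-\zeta,\qquad \zeta=\frac{g^{j\bar k}(D_k\sigma)^*H_2D_j\sigma}{H_2(\sigma)} .
\]
The function $\zeta$ is continuous with $\zeta(x_0)=0$, and $f$ is bounded near $x_0$ because $G_1\le CH_1$. Choose $\tau>0$ with $\Lambda'=\Lambda e^{-\tau}>1$. On $\{w>\mu-\tau\}$ we have $H_1(\sigma)>\Lambda'H_2(\sigma)$, and $0\le G_1\le G_2$ gives
\[
f\ge\frac1\varepsilon\,\frac{G_2(\sigma)}{H_2(\sigma)}\Bigl(1-\frac1{\Lambda'}\Bigr)-\zeta\ge\frac{\delta}{\varepsilon\max_{\overline\Omega}|H_2|}\Bigl(1-\frac1{\Lambda'}\Bigr)-\zeta .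
\]
The hypothesis $G_2\ge\delta I$ makes the first term a positive constant, which dominates $\zeta$ near $x_0$. So $f\ge c>0$ on $\{w>\mu-\tau\}$ near $x_0$, contradicting Lemma~\ref{lem:max}.
\end{proof}

\section{The Dirichlet problem for the resolvent equation}\label{sec:dirichlet}

Fix $0<\delta<b$, $\varepsilon>0$ and $\alpha\in(0,1)$. For a Hermitian matrix function $G$ with $\delta I\le G\le bI$ we consider
\begin{equation}\label{eq:dir}
P(H)=\tfrac1\varepsilon(H-G)\ \text{ in }\Omega,\qquad H=bI\ \text{ on }\partial\Omega .
\end{equation}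
We solve it for H\"older continuous $G$ by the method of continuity, with a $W^{2,p}$ bound that depends on $G$ only through $\delta$ and $b$.

\subsection{Linear estimates}

The following facts apply to the real and imaginary parts of the entries of a matrix function, on each component of $\Omega$. Let $B_R^+=B_R\cap\{y_N>0\}$.
\begin{enumerate}
\item[(L1)] If $f\in C^2(\Omega)\cap C(\overline\Omega)$ and $Lf\ge0$, then $f$ attains its maximum on $\partial\Omega$. (For $t>0$, $L(f+t|z|^2)>0$ excludes an interior maximum; let $t\to0$.)
\item[(L2)] For $F\in C^\alpha(\overline\Omega)$ there is a unique $u\in C^{2,\alpha}(\overline\Omega)$ with $Lu=F$ and $u|_{\partial\Omega}=0$ \cite[Theorem~6.14]{GT}, and $\|u\|_{C^{2,\alpha}}\le C(\|u\|_{C^0}+\|F\|_{C^\alpha})$ \cite[Theorem~6.6]{GT}.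
\item[(L3)] Let $\mathcal L=A^{kl}\partial_{y_k}\partial_{y_l}$ with $c_1I\le A\le c_2I$ and $A$ Lipschitz with constant $c_2$. Then $\|u\|_{W^{2,p}(B_{R/2})}\le C(\|u\|_{L^p(B_R)}+\|\mathcal Lu\|_{L^p(B_R)})$ for $u\in C^2(\overline{B_R})$ \cite[Theorem~9.11]{GT}. The same holds with $B_R^+$ and $B_{R/2}^+$ for $u\in C^2(\overline{B_R^+})$ vanishing on the flat part of the boundary \cite[Theorem~9.13]{GT}. Here $C$ depends only on $N,p,R,c_1,c_2$.
\item[(L4)] $\|u\|_{W^{2,p}(\Omega)}\le C\|Lu\|_{L^p(\Omega)}$ for $u\in C^2(\overline\Omega)$ with $u|_{\partial\Omega}=0$ \cite[Lemma~9.17]{GT}.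
\item[(L5)] If $W$ is $\Omega$, a ball or a half ball, then $W^{2,p}(W)\subset C^{1,\alpha'}(\overline W)$ continuously, with $\alpha'=1-N/p$. So a bounded sequence in $W^{2,p}(W)$ has a subsequence converging weakly in $W^{2,p}(W)$ and in $C^1(\overline W)$.
\end{enumerate}

\subsection{A Liouville theorem}

Write \eqref{eq:dir} as $LH=Q(H)+(H-G)/\varepsilon$. Bounds on $H$ and $H^{-1}$ give only $|LH|\le C(1+|\nabla H|^2)$. Under the rescaling $x\mapsto x/M$ both $LH$ and $Q(H)$ pick up the factor $M^{-2}$, so the gradient term is not a small perturbation and the linear estimates do not close up. For $r=1$ the substitution $u=\log H$ removes it; for $r\ge2$ we argue by blow-up, and the limit is excluded by the following result.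

\begin{lemma}\label{lem:liouville}
Let $P_0,Q_0,L_0$ be formed with a constant positive definite matrix $(g_0^{j\bar k})$. Let $H$ be a smooth Hermitian matrix function on $\mathbb C^n$ with $\delta I\le H\le bI$ and $P_0(H)=0$. Then $H$ is constant.
\end{lemma}

The example $H=e^{\operatorname{Re}z^1}$, $r=1$, shows that a bound is needed.

\begin{proof}
After a complex linear change of coordinates, $L_0=\sum\partial_j\partial_{\bar j}=\frac14\Delta$. We first show that $H$ is close to a constant in mean square on large balls, and then upgrade this to a uniform statement.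

Let $f=\operatorname{tr}H$. For Hermitian $A,B$ we have $|A-iB|^2=|A|^2+|B|^2$, so $\sum_j|\partial_jH|^2=\frac14|\nabla H|^2$, and
\[
\tfrac14\Delta f=\operatorname{tr}Q_0(H)=\sum_j\operatorname{tr}\bigl((\partial_jH)^*H^{-1}\partial_jH\bigr)\ge\frac1{4b}|\nabla H|^2 .
\]
Let $m(s)$ be the mean of $f$ over the sphere of radius $s$ about $0$. By the divergence theorem $m'(s)=c_Ns^{1-N}\int_{B_s}\Delta f\,dx\ge0$, so $m$ is nondecreasing and bounded, and
\[
\frac{c_N}{b}\cdot2R\,(4R)^{1-N}\int_{B_{2R}}|\nabla H|^2dx\le m(4R)-m(2R)\to0\qquad(R\to\infty).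
\]
Let $C_R$ be the mean of $H$ over $B_{2R}$, so $\delta I\le C_R\le bI$. The Poincar\'e inequality gives $R^{-N}\int_{B_{2R}}|H-C_R|^2\le CR^{2-N}\int_{B_{2R}}|\nabla H|^2\to0$.

We need a subharmonic function comparable to $|H-C_R|^2$. Let
\[
\Sigma_R=\operatorname{tr}(C_R^{-1}H)+\operatorname{tr}(H^{-1}C_R)-2r=\sum_i\frac{(\lambda_i-1)^2}{\lambda_i},
\]
where $\lambda_i\in[\delta/b,b/\delta]$ are the eigenvalues of $C_R^{-1}H$. Since $\sum(\lambda_i-1)^2=|C_R^{-1/2}(H-C_R)C_R^{-1/2}|^2$ lies between $b^{-2}|H-C_R|^2$ and $\delta^{-2}|H-C_R|^2$, the function $\Sigma_R$ is comparable to $|H-C_R|^2$ with constants depending only on $\delta$ and $b$. Now $L_0H=Q_0(H)\ge0$, and differentiating $\partial_jH^{-1}=-\theta_jH^{-1}$ gives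
\[
L_0H^{-1}=-H^{-1}P_0(H)H^{-1}+\sum_j\theta_jH^{-1}\theta_j^*\ge0 .
\]
The trace of a product of two positive semi-definite matrices is nonnegative, so $\Sigma_R$ is subharmonic. The mean value inequality on $B_R(x)\subset B_{2R}$ gives $\sup_{B_R}\Sigma_R\le|B_R|^{-1}\int_{B_{2R}}\Sigma_R\to0$. Thus $\sup_{B_R}|H-C_R|\to0$, and for fixed $x,y$ we get $|H(x)-H(y)|\le2\sup_{B_R}|H-C_R|\to0$.
\end{proof}

\subsection{The a priori estimate}

\begin{proposition}\label{prop:apriori}
Let $G\in C^\alpha(\overline\Omega)$ be Hermitian with $\delta I\le G\le bI$, and let $H\in C^{2,\alpha}(\overline\Omega)$ be a positive definite solution of \eqref{eq:dir}. Then $\delta I\le H\le bI$, and for each $p>N$ we have $\|H\|_{W^{2,p}(\Omega)}\le C$ with $C$ depending only on $\delta,b,\varepsilon,p,r,\Omega,\omega$.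
\end{proposition}

\begin{proof}
\emph{Barriers.} We apply Proposition~\ref{prop:comparison} three times, with subsolutions of type (S1); in each case $H_1\le H_2$ on $\partial\Omega$. Constant metrics have $P=0$. The choice $H_1=G_1=\delta I$, $H_2=H$, $G_2=G$ gives $\delta I\le H$. The choice $H_1=H$, $G_1=G$, $H_2=G_2=bI$ gives $H\le bI$. Let $u_0\in C^{2,\alpha}(\overline\Omega)$ solve $Lu_0=1$, $u_0|_{\partial\Omega}=0$; then $u_0\le0$ by (L1). By \eqref{eq:conformal}, $H_1=be^{u_0/\varepsilon}I$ satisfies $P(H_1)=H_1/\varepsilon$, so the choice $G_1=0$, $H_2=H$, $G_2=G$ gives $be^{u_0/\varepsilon}I\le H$. Hence $0\le bI-H\le b\varepsilon^{-1}|u_0|\,I$, and since $u_0$ is $C^1$ up to the boundary,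
\begin{equation}\label{eq:barrier}
|H(x)-bI|\le C_1\operatorname{dist}(x,\partial\Omega),
\end{equation}
with $C_1$ independent of $G$.

\emph{Gradient bound.} Suppose there are pairs $(G_i,H_i)$ as in the statement with $M_i=\max_{\overline\Omega}|\nabla H_i|=|\nabla H_i(x_i)|\to\infty$. The equation and the bounds above give $|LH_i|\le C(M_i^2+1)$. Pass to a subsequence such that $x_i\to x_\infty\in\overline\Omega$ and $d_i=M_i\operatorname{dist}(x_i,\partial\Omega)$ either tends to $\infty$ or stays bounded. The number $d_i$ is the distance to the boundary after magnification by $M_i$.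

\emph{Case $d_i\to\infty$.} Let $\tilde H_i(y)=H_i(x_i+y/M_i)$ for $|y|<d_i$, and let $L_i,Q_i$ be formed with the coefficients $g^{j\bar k}(x_i+y/M_i)$. Then $|\nabla\tilde H_i|\le1=|\nabla\tilde H_i(0)|$ and
\[
L_i\tilde H_i=Q_i(\tilde H_i)+\varepsilon^{-1}M_i^{-2}(H_i-G_i)(x_i+y/M_i),
\]
which is uniformly bounded. The coefficients of $L_i$ are uniformly elliptic and uniformly Lipschitz, and converge locally uniformly to $g_0^{j\bar k}=g^{j\bar k}(x_\infty)$. By (L3), (L5) and a diagonal argument, a subsequence converges in $C^1_{\mathrm{loc}}(\mathbb C^n)$ and weakly in $W^{2,p}_{\mathrm{loc}}$ to some $\tilde H$ with $\delta I\le\tilde H\le bI$ and $|\nabla\tilde H(0)|=1$. The left side converges weakly in $L^p_{\mathrm{loc}}$ to $L_0\tilde H$ and the right side locally uniformly to $Q_0(\tilde H)$, so $L_0\tilde H=Q_0(\tilde H)$. If $\tilde H\in C^{l,\alpha'}_{\mathrm{loc}}$ with $l\ge1$, then $Q_0(\tilde H)\in C^{l-1,\alpha'}_{\mathrm{loc}}$, and interior Schauder theory for the constant coefficient operator $L_0$ gives $\tilde H\in C^{l+1,\alpha'}_{\mathrm{loc}}$. So $\tilde H$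 is smooth, and it is constant by Lemma~\ref{lem:liouville}. This contradicts $|\nabla\tilde H(0)|=1$.

\emph{Case $d_i$ bounded.} Then $x_\infty\in\partial\Omega$. Fix a bi-Lipschitz smooth diffeomorphism $\Phi$ from a neighborhood of $x_\infty$ onto a neighborhood of $0\in\mathbb R^N$, with $\Phi(x_\infty)=0$, taking $\Omega$ to $\{y_N>0\}$ and $\partial\Omega$ to $\{y_N=0\}$. Let $y_i=\Phi(x_i)$, let $y_i'$ be its orthogonal projection to $\{y_N=0\}$, and let $q_i=M_i(y_i-y_i')$. Comparing $y_i$ with the image of a boundary point nearest to $x_i$ gives $|y_i-y_i'|\le C\operatorname{dist}(x_i,\partial\Omega)$, so $|q_i|\le Cd_i$ is bounded. Fix $R$ with $R/2>\sup_i|q_i|$ and, for large $i$, put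
\[
Y_i(y)=(H_i-bI)\circ\Phi^{-1}(y_i'+y/M_i),\qquad y\in\overline{B_R^+}.
\]
Then $Y_i=0$ on $\{y_N=0\}$, $|\nabla Y_i|\le C$, and $|\nabla Y_i(q_i)|\ge cM_i^{-1}|\nabla H_i(x_i)|=c>0$. In the coordinates $\Phi$ the operator $L$ has the form $A^{kl}\partial_{y_k}\partial_{y_l}+B^k\partial_{y_k}$ with smooth coefficients and $A$ positive definite. With all coefficients evaluated at $y_i'+y/M_i$,
\[
A^{kl}\partial_{y_k}\partial_{y_l}Y_i=M_i^{-2}(LH_i)\circ\Phi^{-1}(y_i'+y/M_i)-M_i^{-1}B^k\partial_{y_k}Y_i,
\]
and the right side is uniformly bounded. By (L3) on the fixed half ball and (L5), $Y_i$ is bounded in $C^{1,\alpha'}(\overline{B^+_{R/2}})$. By \eqref{eq:barrier}, $|Y_i|\le CR/M_i\to0$, since $\Phi^{-1}(y_i')\in\partial\Omega$. By the Arzel\`a--Ascoli theorem a subsequence converges in $C^1(\overline{B^+_{R/2}})$, necessarily to $0$. This contradicts $|\nabla Y_i(q_i)|\ge c$.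

\emph{Second derivatives.} Thus $|\nabla H|\le C$, hence $|LH|=|Q(H)+(H-G)/\varepsilon|\le C$, and (L4) applied to $H-bI$ finishes the proof.
\end{proof}

\subsection{Existence}

\begin{proposition}\label{prop:existence}
For Hermitian $G\in C^\alpha(\overline\Omega)$ with $\delta I\le G\le bI$, problem \eqref{eq:dir} has a positive definite solution $H\in C^{2,\alpha}(\overline\Omega)$.
\end{proposition}

\begin{proof}
Let $G_s=(1-s)bI+sG$, $s\in[0,1]$, so $\delta I\le G_s\le bI$. Let $\mathcal S$ be the set of $s$ for which \eqref{eq:dir} with datum $G_s$ has a positive definite solution in $C^{2,\alpha}(\overline\Omega)$. It contains $0$, with $H=bI$. We show that it is closed and open in $[0,1]$.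

\emph{Closed.} Take $p$ with $1-N/p\ge\alpha$. By Proposition~\ref{prop:apriori} and (L5), the solutions for $s\in\mathcal S$ satisfy $\delta I\le H\le bI$ and are bounded in $C^{1,\alpha}(\overline\Omega)$. Then $LH=Q(H)+(H-G_s)/\varepsilon$ is bounded in $C^\alpha(\overline\Omega)$, and (L2) bounds $H-bI$ in $C^{2,\alpha}(\overline\Omega)$. If $s_i\in\mathcal S$ and $s_i\to s$, a subsequence of the solutions converges in $C^2(\overline\Omega)$. The limit lies in $C^{2,\alpha}(\overline\Omega)$, is at least $\delta I$, and solves \eqref{eq:dir} with $G_s$.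

\emph{Open.} Let $H$ solve the problem for $s_0\in\mathcal S$, and write $G'=G_{s_0}$. Let $\mathcal X$ be the real Banach space of Hermitian matrix functions $Y\in C^{2,\alpha}(\overline\Omega)$ vanishing on $\partial\Omega$, and $\mathcal Y$ that of Hermitian matrix functions in $C^\alpha(\overline\Omega)$. The map $\mathcal F(Y,s)=P(H+Y)-(H+Y-G_s)/\varepsilon$ is smooth from a neighborhood of $(0,s_0)$ in $\mathcal X\times\mathbb R$, on which $H+Y$ stays positive definite, to $\mathcal Y$. By the implicit function theorem it suffices to show that its derivative $\mathcal F'\colon\mathcal X\to\mathcal Y$ in $Y$ at $(0,s_0)$ is an isomorphism. Now $\mathcal F'$ is the sum of $L$, an isomorphism by (L2), and terms of order at most one with $C^\alpha$ coefficients. These terms factor through the compact inclusion $C^{2,\alpha}(\overline\Omega)\subset C^{1,\alpha}(\overline\Omega)$. So $\mathcal F'$ is Fredholm of index $0$, and it remains to prove that it is injective.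

Let $\mathcal F'Y=0$ and put $\xi=H^{-1}Y$, a $C^2$ endomorphism. It is easier to differentiate
\[
H^{-1}\bigl(P(H)-\tfrac1\varepsilon(H-G')\bigr)=g^{j\bar k}\partial_{\bar k}\theta_j-\tfrac1\varepsilon(I-H^{-1}G')
\]
in the direction $Y$; since $\mathcal F(0,s_0)=0$, the result is $H^{-1}\mathcal F'Y=0$. The derivative of $\theta_j$ is
\begin{equation}\label{eq:Dxi}
H^{-1}\partial_jY-\xi\theta_j=\partial_j\xi+[\theta_j,\xi]=:D_j\xi,
\end{equation}
because $\partial_jY=\partial_jH\,\xi+H\partial_j\xi$. The derivative of $-H^{-1}G'$ is $\xi H^{-1}G'$. So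
\[
g^{j\bar k}\partial_{\bar k}D_j\xi=\tfrac1\varepsilon\,\xi H^{-1}G' .
\]
Let $A^\dagger=H^{-1}A^*H=H^{-1}(HA)^*$ be the adjoint with respect to $H$; then $\operatorname{tr}(A^\dagger A)=|H^{1/2}AH^{-1/2}|^2\ge0$. By \eqref{eq:Dxi}, $HD_k\xi=\partial_kY-Y\theta_k$, and $\theta_k^*=\partial_{\bar k}H\,H^{-1}$, so
\[
(D_k\xi)^\dagger=H^{-1}\partial_{\bar k}Y-H^{-1}\partial_{\bar k}H\,H^{-1}Y=\partial_{\bar k}\xi .
\]
Let $\xi'=H^{1/2}\xi H^{-1/2}=H^{-1/2}YH^{-1/2}$, a Hermitian matrix, and $f=\operatorname{tr}\xi^2=|\xi'|^2$. Since $\operatorname{tr}(\xi[\theta_j,\xi])=0$, we have $\partial_jf=2\operatorname{tr}(\xi D_j\xi)$, and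
\[
Lf=2g^{j\bar k}\operatorname{tr}\bigl((D_k\xi)^\dagger D_j\xi\bigr)+\tfrac2\varepsilon\operatorname{tr}(\xi^2H^{-1}G').
\]
The first term is nonnegative, and $\operatorname{tr}(\xi^2H^{-1}G')=\operatorname{tr}(\xi'^2\,H^{-1/2}G'H^{-1/2})\ge0$. So $Lf\ge0$ and $f=0$ on $\partial\Omega$. By (L1), $f\le0$, hence $\xi'=0$ and $Y=0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Fix a holomorphic frame of $E|_U$ and regard $h$ as a matrix function. Choose $F\in C_c^\infty(U)$ with $F=1$ near $\overline{U'}$ and, by Sard's theorem, a regular value $t_0\in(0,1)$ of $F$. Then $\Omega=\{F>t_0\}$ has smooth boundary and $U'\Subset\Omega\Subset U$. Fix $p>N$.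

\subsection*{Step 0: the data}
Each $\log|e_\lambda|^2_h$ agrees almost everywhere with an upper semicontinuous function with values in $[-\infty,\infty)$, and such a function is bounded above on compact sets. Since $h\le(\operatorname{tr}h)I$ and $\operatorname{tr}h=\sum_\lambda|e_\lambda|^2_h$, there is a constant $b'\ge0$ with $h\le b'I$ almost everywhere near $\overline\Omega$. Put $b=b'+1$ and $k_\delta=h+\delta I$ for $0<\delta<1$, so that $\delta I\le k_\delta\le bI$ almost everywhere near $\overline\Omega$.

We claim that $k_\delta$ is a subsolution of type (S2). Let $\sigma$ be holomorphic without zeros on a connected open set. Since $h$ is positive definite almost everywhere, $\varphi=\log h(\sigma)>-\infty$ almost everywhere; this excludes the alternative $\equiv-\infty$ in the definition of $\omega$-subharmonicity. So $\varphi\in L^1_{\mathrm{loc}}$ is locally essentially bounded above and $L\varphi\ge0$ weakly. The function $\varphi_0=\log(\delta|\sigma|^2)$ is smooth, and $L\varphi_0\ge0$ by \eqref{eq:log} for the constant metric $\delta I$. Now $\log k_\delta(\sigma)=\beta(\varphi,\varphi_0)$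 with $\beta(t_1,t_2)=\log(e^{t_1}+e^{t_2})$, which is smooth and convex with partial derivatives in $[0,1]$. Lemma~\ref{lem:convex} with $f_i=0$ proves the claim. The hypothesis on $h$ is not used after this step.

\subsection*{Step 1: the resolvent}
Let $\varepsilon,\delta\in(0,1)$. For large $m$ the matrix function $G_m=k_\delta*\chi_{1/m}$ is smooth on $\overline\Omega$, satisfies $\delta I\le G_m\le bI$, and tends to $k_\delta$ in $L^1(\Omega)$. No curvature property of $G_m$ is claimed. Let $H^{(m)}$ solve \eqref{eq:dir} with $G=G_m$ (Proposition~\ref{prop:existence}). The bound of Proposition~\ref{prop:apriori} is independent of $m$, so by (L5) a subsequence converges in $C^1(\overline\Omega)$ and weakly in $W^{2,p}(\Omega)$ to some $H=H_{\varepsilon,\delta}$. Then $LH^{(m)}\to LH$ weakly in $L^p$ and $Q(H^{(m)})\to Q(H)$ uniformly, so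
\begin{equation}\label{eq:limit}
P(H)=\tfrac1\varepsilon(H-k_\delta)\ \text{ a.e.\ in }\Omega,\qquad H|_{\partial\Omega}=bI,\qquad\delta I\le H\le bI .
\end{equation}

\subsection*{Step 2: sign}
Apply Proposition~\ref{prop:comparison} with $H_1=G_1=G_2=k_\delta$ and $H_2=H_{\varepsilon,\delta}$. Condition \eqref{eq:bdry} holds because $k_\delta\le bI$ and $H_2=bI$ on $\partial\Omega$. We obtain $H_{\varepsilon,\delta}\ge k_\delta$, and by \eqref{eq:limit} $P(H_{\varepsilon,\delta})\ge0$, almost everywhere.

\subsection*{Step 3: monotonicity}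
Let $\varepsilon'\le\varepsilon$ and $\delta'\le\delta$. By Step 2,
\[
P(H_{\varepsilon,\delta})=\tfrac1\varepsilon(H_{\varepsilon,\delta}-k_\delta)\le\tfrac1{\varepsilon'}(H_{\varepsilon,\delta}-k_\delta).
\]
Apply Proposition~\ref{prop:comparison} with parameter $\varepsilon'$, with $H_1=H_{\varepsilon',\delta'}$ and $G_1=k_{\delta'}$, of type (S1), and with $H_2=H_{\varepsilon,\delta}$ and $G_2=k_\delta\ge G_1$. Both metrics equal $bI$ on $\partial\Omega$. Hence $H_{\varepsilon',\delta'}\le H_{\varepsilon,\delta}$, everywhere by continuity.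

\subsection*{Step 4: convergence}
Let $H_\nu=H_{1/\nu,1/\nu}$, $\nu\ge2$. The sequence decreases and is bounded below by $0$, so $H_\nu(x)(v)$ converges for all $x,v$, and by polarization $H_\nu$ converges pointwise to some $H_\infty$. By Step 2, $H_\infty\ge h$ almost everywhere. Since $Q\ge0$, \eqref{eq:limit} gives $L\operatorname{tr}H_\nu\ge\nu\operatorname{tr}(H_\nu-k_{1/\nu})$, so for a test function $\psi\ge0$ on $\Omega$,
\[
\nu\int\operatorname{tr}(H_\nu-k_{1/\nu})\,\psi\,dx\le\int\operatorname{tr}H_\nu\,L^*\psi\,dx\le rb\int|L^*\psi|\,dx .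
\]
Divide by $\nu$ and use dominated convergence: $\int\operatorname{tr}(H_\infty-h)\psi\,dx\le0$. A positive semi-definite matrix with trace zero vanishes, so $H_\infty=h$ almost everywhere in $\Omega$.

\subsection*{Step 5: smoothing}
The metrics $H_\nu$ have all the required properties except smoothness and strictness, and they are $C^1$. We first make both the curvature inequality and the monotonicity strict, so that they survive a small perturbation. Let $f=1+|z|^2$ and $\hat H_\nu=e^{f/\nu}H_\nu\in W^{2,p}(\Omega)\cap C^1(\overline\Omega)$. With $c_0=\min_{\overline\Omega}L|z|^2>0$, formula \eqref{eq:conformal}, Step 2 and $H_\nu\ge\nu^{-1}I$ give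
\[
P(\hat H_\nu)=e^{f/\nu}P(H_\nu)+\nu^{-1}(Lf)\hat H_\nu\ge c_0\nu^{-2}I\quad\text{a.e.}
\]
Since $e^{t}-e^{t'}\ge t-t'$ for $t\ge t'\ge0$, and $f\ge1$,
\[
\hat H_\nu-\hat H_{\nu+1}\ge\bigl(e^{f/\nu}-e^{f/(\nu+1)}\bigr)H_{\nu+1}\ge\gamma_\nu I,\qquad\gamma_\nu=\frac1{\nu(\nu+1)^2}.
\]

Fix an open set $V$ with $U'\Subset V\Subset\Omega$, and fix $\nu$. As $\eta\to0$, the smooth matrix functions $\hat H_\nu^\eta=\hat H_\nu*\chi_\eta$ converge to $\hat H_\nu$ in $C^1(\overline V)$. By the $C^1$ case of Lemma~\ref{lem:friedrichs}(b), applied to the entries, $L\hat H_\nu^\eta-(L\hat H_\nu)*\chi_\eta\to0$ uniformly on $V$. Both $Q(\hat H_\nu^\eta)$ and $Q(\hat H_\nu)*\chi_\eta$ converge uniformly on $V$ to the continuous function $Q(\hat H_\nu)$. Therefore $P(\hat H_\nu^\eta)-P(\hat H_\nu)*\chi_\eta\to0$ uniformly on $V$, while $P(\hat H_\nu)*\chi_\eta\ge c_0\nu^{-2}I$. Choose $\eta_\nu$ so small that $h_\nu=\hat H_\nu^{\eta_\nu}$ satisfies $P(h_\nu)>0$ and $|h_\nu-\hat H_\nu|\le\gamma_\nu/3$ on $V$.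

The $h_\nu$ are smooth on $V$ and positive definite, being averages of matrices $\ge\nu^{-1}I$, and $\operatorname{tr}_\omega i\Theta_{h_\nu}<0$. Since $\gamma_{\nu+1}\le\gamma_\nu$, we have $h_\nu-h_{\nu+1}\ge(\gamma_\nu-\frac13\gamma_\nu-\frac13\gamma_{\nu+1})I\ge\frac13\gamma_\nu I>0$. Finally $\lim h_\nu=\lim\hat H_\nu=\lim H_\nu=h$ almost everywhere on $V$. \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

We use two more estimates, on balls whose closures lie in the chart, with constants independent of $u$.
\begin{enumerate}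
\item[(L6)] \emph{Local maximum principle} \cite[Theorem~9.20]{GT}, with exponent $1$. If $u$ is smooth near $\overline{B_s(x)}$ and $Lu\ge0$, then $u(x)\le C|B_s|^{-1}\int_{B_s(x)}u^+\,dy$.
\item[(L7)] \emph{Weak Harnack inequality} \cite[Theorem~8.18]{GT}, with exponent $1$. If $u\ge0$ is smooth near $\overline{B_{4s}}$ and $Lu\le0$, then $\int_{B_{2s}}u\,dy\le C\inf_{B_s}u$. The theorem applies because $Lu=\partial_{x_k}(a^{kl}\partial_{x_l}u)-(\partial_{x_k}a^{kl})\partial_{x_l}u$ is in divergence form with bounded first order coefficients.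
\end{enumerate}

\subsection*{Part (1): the representative}
Let $h_\nu$ be smooth trace semi-negative metrics on an open set $W$, decreasing to $h$ almost everywhere. By continuity they decrease everywhere, so $\tilde h=\lim h_\nu$ is a finite semi-positive form at every point of $W$, and $\tilde h=h$ almost everywhere. Let $\sigma$ be holomorphic near $x\in W$, and put $u_\nu=|\sigma|^2_{h_\nu}$ and $u=|\sigma|^2_{\tilde h}$. Then $Lu_\nu\ge0$ by \eqref{eq:bochner}, and $u$ is upper semicontinuous as a decreasing limit of continuous functions. Let $S=\operatorname*{ess\,lim\,sup}_{y\to x}|\sigma|^2_h(y)=\operatorname*{ess\,lim\,sup}_{y\to x}u(y)$. Upper semicontinuity gives $0\le S\le u(x)$. For the reverse inequality let $\tau>0$ and fix $s$ with $u\le S+\tau$ almost everywhere on $B_s(x)$. Since $L$ annihilates constants, (L6) gives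
\[
u(x)-S-\tau\le u_\nu(x)-S-\tau\le C|B_s|^{-1}\int_{B_s(x)}(u_\nu-S-\tau)^+\,dy,
\]
and the integral tends to $\int_{B_s(x)}(u-S-\tau)^+\,dy=0$ by dominated convergence. So $u(x)\le S+\tau$ for all $\tau>0$, which proves \eqref{eq:canonical}. Every vector of $E_x$ is the value of a local holomorphic section, so \eqref{eq:canonical} determines $\tilde h(x)$ from $h$ alone. The local limits therefore agree on overlaps and define $\tilde h$ on $X$, with $\tilde h=h$ almost everywhere.

\subsection*{Part (1): semi-negativity}
Let $\sigma$ be holomorphic on a connected open set and $\Phi=\log|\sigma|^2_{\tilde h}$. If $\sigma\equiv0$, then $\Phi\equiv-\infty$. Otherwise the zeros of $\sigma$ form a null set, so $\Phi>-\infty$ almost everywhere; also $\Phi$ is upper semicontinuous and $\Phi<\infty$ everywhere. It remains to show that $\Phi\in L^1_{\mathrm{loc}}$ and $L\Phi\ge0$ weakly. Near a given point take $h_\nu$ as above. To avoid the zeros of $\sigma$, consider the metric $h_\nu\oplus\nu^{-1}$ on $E\oplus\mathcal O$, for which $P=P(h_\nu)\oplus0\ge0$, and the section $(\sigma,1)$,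 which has no zeros. By \eqref{eq:log}, $\Phi_\nu=\log(|\sigma|^2_{h_\nu}+\nu^{-1})$ is smooth with $L\Phi_\nu\ge0$, and $\Phi_\nu\downarrow\Phi$ everywhere. On a small ball $\overline{B_{4s}}$ about the point, $\Phi_\nu\le\Phi_1\le C_2$. Choose $y\in B_s$ with $\Phi(y)>-\infty$. By (L7),
\[
\int_{B_{2s}}(C_2-\Phi_\nu)\,dx\le C\inf_{B_s}(C_2-\Phi_\nu)\le C\bigl(C_2-\Phi(y)\bigr),
\]
and monotone convergence gives $\Phi\in L^1(B_{2s})$. Since $\Phi\le\Phi_\nu\le C_2$, dominated convergence in $\int\Phi_\nu L^*\psi\,dx\ge0$ gives $L\Phi\ge0$ weakly on $B_{2s}$. The weak inequality is local, so $\Phi$ is $\omega$-subharmonic, and $\tilde h$ is $\omega$-trace semi-negative.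

\subsection*{Part (2)}
If $h$ is semi-negative with approximation, then $h=\tilde h$ almost everywhere with $\tilde h$ as in (1), so $h$ is a.e.\ semi-negative. Conversely, if $h$ is a.e.\ semi-negative, Theorem~\ref{thm:A} provides the local sequences $h_\nu$, and the metric $\tilde h$ of (1) is the required modification.

\subsection*{Part (3)}
On a small ball $B$ in a chart, over which $E$ is trivial, solve $L\psi=\rho$ by (L2). The solution is smooth in $B$, because $\psi=T\rho-S\psi$ for the parametrix in the proof of Lemma~\ref{lem:friedrichs}. For $\sigma\not\equiv0$ on a connected open subset of $B$, the function $\log|\sigma|^2_{e^{-\psi}h}$ agrees almost everywhere with $\varphi-\psi$, which is upper semicontinuous and locally integrable with $L(\varphi-\psi)\ge0$ weakly; for $\sigma\equiv0$ it equals $-\infty$ almost everywhere. So $e^{-\psi}h$ is a.e.\ semi-negative on $B$. Let $h'_\nu$ be the metrics given by Theorem~\ref{thm:A} for $e^{-\psi}h$ on a smaller ball, and put $h_\nu=e^\psi h'_\nu$. They decrease to $h$ almost everywhere, and \eqref{eq:conformal} gives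 $\operatorname{tr}_\omega i\Theta_{h_\nu}=\operatorname{tr}_\omega i\Theta_{h'_\nu}-\rho\,\mathrm{Id}<-\rho\,\mathrm{Id}$. \qed

\begin{remark}
``Almost everywhere'' in Theorem~\ref{thm:A} cannot be replaced by ``everywhere'', even for metrics as in Definition~\ref{def:singular}(a). On the trivial line bundle over a ball about $0$ let $h(0)=e$ and $h=1$ elsewhere. Then $\log|\sigma|^2_h$ is $\log|\sigma|^2$ plus the indicator function of $\{0\}$, so it is upper semicontinuous and equals $\log|\sigma|^2$ almost everywhere, and $\log|\sigma|^2$ is $\omega$-subharmonic by Theorem~\ref{thm:B}(1) for the constant metric. Thus $h$ is $\omega$-trace semi-negative, but by \eqref{eq:canonical} every approximating sequence tends to $1$ at the origin.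
\end{remark}

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg and Trudinger, \emph{Elliptic Partial Differential Equations of Second Order}.

\bibitem{Hormander}
H\"ormander, \emph{Analysis of Linear Partial Differential Operators III}.

\bibitem{Watanabe}
Yuta Watanabe, \emph{$\omega$-trace and Griffiths positivity for singular Hermitian metrics}, arXiv:2402.06658 (2024).

\end{thebibliography}
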